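# Bimorphisms in pro-$H_0$ are isomorphisms

## 1. Cancellation for groups and for single spaces

Suppose a map between spaces, taken up to homotopy, can be cancelled on the left and on the right of every composition. Must it be a homotopy equivalence? And what if the spaces are replaced by inverse systems of spaces?

**Definition (the category $H_0$).** Objects are pointed connected CW complexes, and morphisms are pointed homotopy classes of pointed maps.

**Definition (bimorphism).** A morphism $f:X\to Y$ of a category is an epimorphism if $gf=hf$ implies $g=h$ for all $g,h:Y\to Z$. It is a monomorphism if $fg=fh$ implies $g=h$ for all $g,h:Z\to X$. A bimorphism is a morphism that is both.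

The question, from J. Dydak and F.R. Ruiz del Portal, "Isomorphisms in pro-categories", arXiv:math/0404399 (2004), is whether every bimorphism of pro-$H_0$ is an isomorphism. (Pro-$H_0$ is defined in Section 2.) The answer one would first guess is yes. Let us test it.

For sets, monomorphisms are the injections and epimorphisms the surjections, so bimorphisms are bijections. The statement is not a formality, however. In the category of Hausdorff spaces the inclusion $\mathbb Q\to\mathbb R$ is a monomorphism because it is injective, and an epimorphism because two continuous maps into a Hausdorff space that agree on a dense subset are equal; it is not a homeomorphism.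

For groups, monomorphisms are injective (test against $\mathbb Z$). Epimorphisms are surjective, by the following trick, which we shall need again. Let $A$ be a subgroup of a group $G$, and let $\Gamma$ be the symmetric group on the set $G/A\sqcup\{\infty\}$. Let $u(g)$ be left translation by $g$ on $G/A$, fixing $\infty$. Let $t$ be the transposition of the elements $A$ and $\infty$, and put $v(g)=t\,u(g)\,t^{-1}$. Both $u,v:G\to\Gamma$ are homomorphisms, and
$$u(g)=v(g)\iff g\in A. \tag{1}$$
Indeed $u(g)=v(g)$ means that $u(g)$ commutes with $t$, that is, $u(g)$ preserves the set $\{A,\infty\}$. Since $u(g)$ fixes $\infty$, this says $gA=A$. If $A$ is the image of an epimorphism $f$, then $uf=vf$, so $u=v$ and $A=G$.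

Now let $f:X\to Y$ be a bimorphism of $H_0$ itself. The guess survives here too.

*Homotopy groups inject.* Elements of $\pi_n(X)$, $n\ge1$, are morphisms $S^n\to X$. Since $f$ is mono, every $\pi_n(f)$ is injective.

*$\pi_1(f)$ is onto.* Pointed homotopy classes $Y\to K(\Gamma,1)$ are the homomorphisms $\pi_1(Y)\to\Gamma$. Apply (1) with $G=\pi_1(Y)$ and $A=\operatorname{im}\pi_1(f)$: the resulting $u,v:Y\to K(\Gamma,1)$ satisfy $uf=vf$, so $u=v$ and $A=G$. Hence $\pi_1(f)$ is an isomorphism.

*Homology of universal covers surjects.* Make $f$ cellular and let $P$ be the reduced double mapping cylinder of $f$, with its two inclusions $i,j:Y\to P$. Then $if=jf$ in $H_0$, so $i=j$ in $H_0$. By van Kampen and since $\pi_1(f)$ is an isomorphism, the copies of $Y$ and the middle copy of $X$ all have the fundamental group of $P$. So the universal cover $\tilde P$ is a union of two subcomplexes equivalent to $\tilde Y$ that meet in $\tilde X$. The pointed lifts $\tilde i,\tilde j:\tilde Y\to\tilde P$ are homotopic. In the Mayer–Vietoris sequence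
$$H_n(\tilde X)\xrightarrow{x\mapsto(\tilde f_*x,\tilde f_*x)}H_n(\tilde Y)\oplus H_n(\tilde Y)\xrightarrow{(a,b)\mapsto\tilde i_*a-\tilde j_*b}H_n(\tilde P)$$
the element $(y,y)$ goes to $0$ for every $y$, so $y=\tilde f_*x$ for some $x$.

*Hurewicz.* Regard $\tilde f$ as an inclusion and suppose that some $\pi_n(\tilde Y,\tilde X)$ is nonzero. Take the least such $n$; it is at least $2$, and $\pi_n(\tilde Y,\tilde X)\cong H_n(\tilde Y,\tilde X)$ by the relative Hurewicz theorem. The boundary $\pi_n(\tilde Y,\tilde X)\to\pi_{n-1}(\tilde X)$ is zero because $\pi_{n-1}(\tilde f)$ is injective. By naturality of the Hurewicz map, $H_n(\tilde Y,\tilde X)\to H_{n-1}(\tilde X)$ is zero, so $H_n(\tilde Y)\to H_n(\tilde Y,\tilde X)$ is onto. It is also zero, since $H_n(\tilde X)\to H_n(\tilde Y)$ is onto. So $H_n(\tilde Y,\tilde X)=0$, a contradiction. Therefore every $\pi_n(f)$ is an isomorphism, and $f$ is an isomorphism of $H_0$ by Whitehead's theorem.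

## 2. Inverse systems, and two towers that homotopy groups misjudge

**Definition (pro-$H_0$).** Objects are inverse systems $X=(X_\alpha,p(X)^\beta_\alpha,I(X))$ in $H_0$ indexed by directed sets. Morphisms are given by
$$\mathrm{Mor}(X,Y)=\varprojlim_{\beta\in I(Y)}\ \varinjlim_{\alpha\in I(X)}\mathrm{Mor}_{H_0}(X_\alpha,Y_\beta).$$

The maps $p^\beta_\alpha:X_\beta\to X_\alpha$, $\alpha\le\beta$, are called bonding maps and are often written $p$. Concretely, $f:X\to Y$ has one component $X\to Y_\beta$ for each $\beta$, and these are compatible with the bonding maps of $Y$. A component is represented by a morphism $X_\alpha\to Y_\beta$ of $H_0$ for some $\alpha$. Two representatives give the same component exactly when they agree after composition with bonding maps from some common later $X_{\alpha''}$. An object $T$ of $H_0$ is a system with one index. So a morphism $X\to T$ is represented by some $X_\alpha\to T$, and two morphisms represented by $a,b:X_\alpha\to T$ are equal if and only if $a\,p^\beta_\alpha=b\,p^\beta_\alpha$ for some $\beta\ge\alpha$. This last equivalence will be used again and again.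

**Example A.** Let $X_k=S^1$ for all $k\in\mathbb N$, with every bonding map $X_{k+1}\to X_k$ of degree $2$. Then $\mathrm{Mor}(S^m,X)=\varprojlim_k\pi_m(S^1)$ is trivial for all $m\ge1$: for $m=1$ an element would be an integer divisible by every power of $2$. Yet $X$ is not isomorphic to a point, because no composite of bonding maps is null. So single spheres are too weak to test monomorphisms in pro-$H_0$. Test objects must be inverse systems themselves.

**Example B.** Let $X_k=\bigvee_{n\ge k}S^n$, $k\ge1$, with bonding maps the inclusions of sub-wedges. For fixed $m$ we have $\pi_m(X_k)=0$ once $k>m$. So $X\to *$ induces an isomorphism of pro-groups on every $\pi_m$. But $X\not\cong *$: otherwise, for each $k$, some inclusion $X_l\to X_k$ would be null, whereas it is injective on the nonzero group $H_l$. This tower does not answer our question. The morphism $X\to*$ is not mono and $*\to X$ is not epi, since $\mathrm{id}_X$ differs from the trivial endomorphism.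

Example B shows exactly where the argument of Section 1 breaks. Even if one carries it out with pro-groups, one dimension $n$ at a time, its last line appeals to Whitehead's theorem, which fails in pro-$H_0$. Each $n$ costs a further step along the index set, and infinitely many steps cannot be taken. We need an argument that treats all dimensions at once and builds the inverse directly as a map.

## 3. Factoring through an epimorphism

For sets, if $f$ is surjective and $g$ identifies whatever $f$ identifies, then $g$ factors through $f$. The following is the analogue.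

**Theorem 1.** Let $f:X\to Y$ be an epimorphism of pro-$H_0$. Let $g:X\to T$ be a morphism of pro-$H_0$ such that $gu=gv$ whenever $u,v:R\to X$ are morphisms of pro-$H_0$ with $fu=fv$. Then there is a unique morphism $r:Y\to T$ with $rf=g$.

**Corollary 2.** Every bimorphism of pro-$H_0$ is an isomorphism of pro-$H_0$.

**Proof of Corollary 2 from Theorem 1.** Let $f$ be a bimorphism. As $f$ is mono, $fu=fv$ implies $u=v$, so $g=\mathrm{id}_X$ satisfies the hypothesis of Theorem 1. We get $r$ with $rf=\mathrm{id}_X$. Then $(fr)f=f=\mathrm{id}_Yf$, and $fr=\mathrm{id}_Y$ because $f$ is epi. $\square$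

What do the hypotheses of Theorem 1 give at a single level $f:X\to Y$? All pullbacks $\times_B$ and pushouts $\sqcup$ of spaces in these notes are homotopy pullbacks and homotopy pushouts. Thus points of $X\times_YX$ are triples $(x,\gamma,x')$ with $\gamma$ a path from $f(x)$ to $f(x')$, and $Y\sqcup_XY$ is the double mapping cylinder. Put
$$D=X\times_YX,\qquad W=X\sqcup_DX,\qquad P=Y\sqcup_XY,$$
with $W$ formed along the two projections $pr_1,pr_2:D\to X$. All three map to $Y$. Let $i_L:X\to W$ be the left inclusion and $i,j:Y\to P$ the two inclusions.

Since $f\,pr_1\simeq f\,pr_2$ on $D$, the hypothesis on $g$ suggests $g\,pr_1\simeq g\,pr_2$, and such a homotopy amounts to an extension of $g$ along $i_L$ to a map $W\to T$. Since $if\simeq jf$, the hypothesis that $f$ is epi suggests $i\simeq j$. In the pro-category both are true after a step along the index set, as we shall see. For sets one would be finished, since for surjective $f$ the coequalizer of $D\rightrightarrows X$ is $Y$. Here $W$ is not $Y$. For instance, for $X=*$ and $Y$ simply connected, $D=\Omega Y$, $W=*\sqcup_{\Omega Y}*=\Sigma\Omega Y$ and $P=Y\vee Y$.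

What we want is a section $\sigma$ of $W\to Y$, over a later stage of $Y$, with $\sigma f\simeq i_L$. Then $Y\xrightarrow{\sigma}W\to T$ is the required factorization. So the geometric task is to turn the homotopy $i\simeq j$ into such a section. That is Proposition 4 below, and it is the heart of the proof.

## 4. Families of spaces over a base

Let $\mathcal S$ be the $\infty$-category of spaces and $\mathcal S_*$ that of pointed spaces. Then $H_0$ is the homotopy category of the connected objects of $\mathcal S_*$, each represented by a CW complex. The symbol $\simeq$ between maps means homotopic, freely unless stated otherwise.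

**Definition (families and sections).** For a space $K$ put $\mathcal T_K=\mathrm{Fun}(K,\mathcal S)$. An object $E$ is a family of spaces $E_k$, $k\in K$, with coherent transport along paths. The space of sections is $\Gamma(K;E)=\mathrm{Map}_{\mathcal T_K}(*,E)$, where $*$ is the constant family at a point. For $a:K'\to K$, the restriction of $E$ along $a$ is written $a^*E$ or $Ea$.

For example, a family over $S^1$ is a space $F_0$ with a self-equivalence $m$, and a section is a point $a\in F_0$ with a path from $m(a)$ to $a$. For $F_0$ two points and $m$ the swap there is no section; this is the connected double cover of the circle.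

We use the following standard facts.

**(F1)** Taking fibers gives an equivalence $\mathcal S_{/K}\simeq\mathcal T_K$ (straightening); think of a fibration and its fibers. Pullback corresponds to restriction. If $\bar E\to K$ corresponds to $E$, then $\mathrm{Map}_{/K}(K',\bar E)=\Gamma(K';a^*E)$ for $a:K'\to K$. Limits and colimits in $\mathcal T_K$ are pointwise, hence preserved by restriction.

**(F2)** Colimits in $\mathcal S$ are stable under pullback. Hence $F\times-$ preserves colimits in $\mathcal T_K$.

**(F3)** For $P=B_0\sqcup_ZB_1$, giving $E\in\mathcal T_P$ amounts to giving $E_0\in\mathcal T_{B_0}$, $E_1\in\mathcal T_{B_1}$ and an equivalence $E_0|_Z\simeq E_1|_Z$ (clutching). The reason is that the inclusion $\mathcal S\subset\mathrm{Cat}_\infty$ is left adjoint to the core functor, so it preserves colimits, and $\mathrm{Fun}(-,\mathcal S)$ turns this pushout into a pullback. Mapping spaces in a pullback of $\infty$-categories are pullbacks, so $\Gamma(P;E)=\Gamma(B_0;E_0)\times_{\Gamma(Z;E_1|_Z)}\Gamma(B_1;E_1)$. In words: a section of $E$ is a section $s_0$ of $E_0$, a section $s_1$ of $E_1$, and over $Z$ a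 path from the image of $s_0$ under the gluing equivalence to $s_1$.

**(F4)** Let $E\in\mathcal T_P$ and $a,b:K\to P$. A homotopy $h:a\simeq b$ induces an equivalence $h_*:Ea\simeq Eb$ in $\mathcal T_K$ (transport along $h$). If $s\in\Gamma(P;E)$, then $h_*(a^*s)\simeq b^*s$ in $\Gamma(K;Eb)$, by naturality of $s:*\to E$. For $c:K'\to K$ one has $(hc)_*=c^*(h_*)$.

## 5. Transport from one pole of a suspension to the other

Let $F\in\mathcal T_K$; think first of $K$ a point and $F$ a space. Define in $\mathcal T_K$ the join and the unreduced suspension
$$F*F=F\sqcup_{F\times F}F\ \ (\text{along }pr_1,pr_2),\qquad SF=*\sqcup_F*.$$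
The join has inclusions $\ell,r:F\to F*F$ and a tautological homotopy $h:\ell\,pr_1\simeq r\,pr_2$ on $F\times F$. The suspension has poles $N,S$ and is pointed at $N$. For $F=S^0$ both are circles.

If $F$ over $Y$ is the family of fibers of $f:X\to Y$, then $P=Y\sqcup_XY$ is the family $SF$ with $i=N$ and $j=S$, and $W=X\sqcup_DX$ is the family $F*F$ with $i_L$ given by $\ell$. So a homotopy $i\simeq j$ over $Y$ is a path from $N$ to $S$ in each $SF_y$, varying continuously with $y$. We want a point of each $F_y*F_y$, varying continuously with $y$. After pulling back to $X$, where the fiber acquires a tautological point $x$, this point should be $\ell(x)$.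

One easy case: if $f$ has a section $s$, then $\sigma=r(s)$ works, because $h$ restricted to the points $(x,s(f(x)))$ gives $\ell(x)\simeq r(s(f(x)))$. In general the fibers have no common choice of base point.

Here is the approach that suggests itself. A path from $N$ to $S$ transports points in any family over $SF$. So look for a family over $SF$ with fiber $*$ over $N$ and fiber $F*F$ over $S$; transporting $*$ along the given path yields a point of $F*F$. By (F3), such a family is glued by an equivalence $*\simeq F*F$ parametrized by $F$. At a point $x\in F$ we know that $F$ has the point $x$, and nothing more. But $F*F$ need not be contractible then: for $F=S^0$ it is a circle. The attempt stops here, at the clutching equivalence.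

The way past is to enlarge both fibers by the same infinite wedge so that the extra copy of $F*F$ is absorbed. Put
$$A(F)=\bigvee_{\mathbb N}SF,\qquad E_N(F)=*\sqcup_F(F\times A(F)),\qquad E_S(F)=(F*F)\sqcup_F(F\times A(F)).$$
Here $F\to F\times A(F)$ uses the base point of $A(F)$, and $F\to F*F$ is $\ell$. Let $e:*\to E_N(F)$ be the point $*$, and let $\kappa:F*F\to E_S(F)$ be the inclusion. Let $\rho:E_S(F)\to F*F$ be the identity on $F*F$ and
$$F\times A(F)\xrightarrow{pr}F\xrightarrow{\ell}F*F$$
on the other part. Thus $\rho\kappa=\mathrm{id}$. None of this needs a base point in $F$. All of it is functorial in $F$ and, by (F1), compatible with restriction along maps $K'\to K$.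

For $F=S^0$, the space $E_N(F)$ is two copies of $\bigvee_{\mathbb N}S^1$ joined at their base points. The space $E_S(F)$ is a circle with a copy of $\bigvee_{\mathbb N}S^1$ attached at each of two opposite points. Both are equivalent to countable wedges of circles, hence to each other. For $F=\emptyset$ we have $E_N(F)=*$ and $E_S(F)=\emptyset$, so an equivalence does require a point of $F$.

## 6. An infinite wedge that absorbs the join

**Lemma 3.** Let $x:*\to F$ be a section of $F\in\mathcal T_K$. Then there is an equivalence $\theta:E_N(F)\simeq E_S(F)$ in $\mathcal T_K$ together with a homotopy $\theta(e)\simeq\kappa\ell(x)$ of sections.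

**Proof.** We work in $\mathcal T_K$. A "point" is a map from $*$, and a "path" is a homotopy between points. An object pointed at $a$ and the same object pointed at $b$ are equivalent as pointed objects as soon as a path from $a$ to $b$ is given: take the identity together with the path.

**Step (a): split the join off $E_S(F)$.** First a general remark. If $\varphi:F\to Y$ is homotopic to the constant map at a point $y$, then for every $F\to R$
$$Y\sqcup_FR\simeq Y\sqcup_*(*\sqcup_FR), \tag{2}$$
compatibly with the maps from $Y$, and the point $*$ of $*\sqcup_FR$ is glued to $y$. Indeed $\varphi$ may be replaced by $F\to*\xrightarrow{y}Y$, and pushouts can be pasted.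

The point $x$ makes $\ell$ and $r$ null. Restricting $h$ along $(\mathrm{id},x):F\to F\times F$ gives $\ell\simeq\mathrm{const}_{r(x)}$. Restricting along $(x,\mathrm{id})$ gives $r\simeq\mathrm{const}_{\ell(x)}$. Restricting to $(x,x)$ gives a path $\ell(x)\simeq r(x)$. Put $J=(F*F,r(x))$. Then (2) with $\varphi=\ell$ and $R=F\times A(F)$ gives
$$E_S(F)\simeq J\vee(E_N(F),e), \tag{3}$$
where $\kappa$ corresponds to the inclusion of $J$ and the wedge point is $\kappa r(x)$.

**Step (b): write $E_N(F)$ as an infinite wedge.** Let $V=*\sqcup_F(F\times SF)$, formed along $F\times N$ and pointed at $*$. The wedge $A(F)$ is the pushout of $*\leftarrow\coprod_{\mathbb N}*\to\coprod_{\mathbb N}SF$. By (F2), $F\times A(F)$ is the pushout of $F\leftarrow\coprod_{\mathbb N}F\to\coprod_{\mathbb N}F\times SF$, that is, copies of $F\times SF$ glued along $F\times N$. Replacing $F$ by $*$ as in $E_N(F)$, we get the pushout of $*\leftarrow\coprod_{\mathbb N}F\to\coprod_{\mathbb N}F\times SF$. Collapsing each copy of $F$ first, this is the pushout of $*\leftarrow\coprod_{\mathbb N}*\to\coprod_{\mathbb N}V$. Hence $(E_N(F),e)\simeq\bigvee_{\mathbb N}V$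 as pointed objects.

**Step (c): find a copy of $J$ in $V$.** By (F2), $F\times SF=F\sqcup_{F\times F}F$ with both maps equal to $pr_1$, and the first copy of $F$ is $F\times N$. Replacing the first copy by $*$, we get $V\simeq*\sqcup_{F\times F}F$ with $F\times F\to F$ equal to $pr_1$. Factor $F\times F\to*$ as $F\times F\xrightarrow{pr_2}F\to*$. The first pushout, along $pr_2$ and $pr_1$, is $F*F$, and the target of $pr_2$ enters by $r$. Hence $V\simeq*\sqcup_F(F*F)$, formed along $r$ and pointed at $*$. Since $r\simeq\mathrm{const}_{\ell(x)}$, (2) with $\varphi=r$ and $R=*$ gives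
$$V\simeq(F*F)\sqcup_*SF,$$
with $\ell(x)$ glued to one pole of $SF$, which we call $S$, and with the other pole $N$ as base point. The point $x$ of $F$ gives a path from $N$ to $S$ in $SF$, and there is a path $\ell(x)\simeq r(x)$ in $F*F$. Moving the base point of $V$ from $N$ to $S$, and the gluing point of $F*F$ from $\ell(x)$ to $r(x)$, we obtain $V\simeq J\vee(SF,S)$ as pointed objects.

**Step (d): absorb.** As pointed objects,
$$E_N(F)\simeq\bigvee_{\mathbb N}\bigl(J\vee(SF,S)\bigr)\simeq J\vee\bigvee_{\mathbb N}\bigl(J\vee(SF,S)\bigr)\simeq J\vee E_N(F)\simeq E_S(F).$$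
The second equivalence reindexes the countably many summands $J$, and the last is (3). The composite $\theta$ comes with a path $\theta(e)\simeq\kappa r(x)$, because the wedge point in (3) is $\kappa r(x)$. Finally $\kappa r(x)\simeq\kappa\ell(x)$ by the path of Step (a). $\square$

## 7. A section of the fiberwise join

For a map $q:Z\to B$ of spaces put $P=B\sqcup_ZB$, with its projection to $B$ and its two sections $i,j:B\to P$. Put $D=Z\times_BZ$ and $W=Z\sqcup_DZ$, with its projection to $B$ and the left inclusion $i_L:Z\to W$ over $B$.

**Proposition 4.** If $i\simeq j$ in $\mathrm{Map}_{/B}(B,P)$, then $W\to B$ has a section $\sigma$ such that $\sigma q\simeq i_L$ in $\mathrm{Map}_{/B}(Z,W)$.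

**Proof.** **Step (a): the family over $P$.** Let $\mathbb F\in\mathcal T_B$ correspond to $q$. By (F1), $P$ corresponds to $S\mathbb F$ with $i=N$, $j=S$, and $W$ corresponds to $\mathbb F*\mathbb F$ with $i_L$ given by $\ell$. The restriction $\mathbb Fq\in\mathcal T_Z$ corresponds to $pr_1:Z\times_BZ\to Z$. It therefore has a tautological section, the diagonal, which we call $\delta$. Lemma 3 over $K=Z$, for the family $\mathbb Fq$ and the section $\delta$, gives an equivalence
$$\theta:(E_N\mathbb F)q\simeq(E_S\mathbb F)q\quad\text{in }\mathcal T_Z,\qquad\theta(e)\simeq\kappa\ell(\delta). \tag{4}$$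
By (F3) there is $E\in\mathcal T_P$ with $Ei=E_N\mathbb F$ and $Ej=E_S\mathbb F$, glued by $\theta$.

**Step (b): transport along the homotopy.** Let $H:i\simeq j$ be the given homotopy over $B$. By (F4) it induces an equivalence $\tau=H_*:E_N\mathbb F\simeq E_S\mathbb F$ in $\mathcal T_B$. Put
$$\sigma:=\rho\,\tau(e)\in\Gamma(B;\mathbb F*\mathbb F),$$
a section of $W\to B$. It remains to compute $q^*\sigma$. We do not know $\tau$, but (F4) says that transport carries the value of a section at one end to its value at the other. So we look for a section of the pulled-back family that begins at $e$ and ends at $\kappa\ell(\delta)$.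

**Step (c): pull the picture back to $Z$.** Let $P'=Z\times_BP$. By (F2), $P'=Z\sqcup_DZ$ with both maps $D\to Z$ equal to $pr_1$. A point $(x,y)\in D$ consists of the parameter $x\in Z$ and the point $y$ of the gluing locus $Z$ of $P$. Thus the projection $P'\to P$ is given by $q:Z\to B$ on each of the two copies of $Z$, and by $pr_2:D\to Z$ on gluing loci.

Let $E'$ be the restriction of $E$ along $P'\to P$. Its restrictions to the two copies of $Z$ are $(E_N\mathbb F)q$ and $(E_S\mathbb F)q$. Let $F'\in\mathcal T_D$ be the restriction of $\mathbb F$ along $D\to B$. The homotopy $q\,pr_1\simeq q\,pr_2$ that is part of $D$ identifies $F'$ with both $pr_1^*(\mathbb Fq)$ and $pr_2^*(\mathbb Fq)$. Hence $F'$ has two sections $x=pr_1^*\delta$ and $y=pr_2^*\delta$. The gluing equivalence of $E'$ over $D$ is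
$$pr_2^*\theta:E_N(F')\simeq E_S(F'),$$
since the gluing locus is entered by $pr_2$.

By (F3), a section of $E'$ is given by $s_N\in\Gamma(Z;(E_N\mathbb F)q)$, $s_S\in\Gamma(Z;(E_S\mathbb F)q)$ and a path from $(pr_2^*\theta)(pr_1^*s_N)$ to $pr_1^*s_S$ in $\Gamma(D;E_S(F'))$.

**Step (d): the section $s$ of $E'$.** Take $s_N=e$ and $s_S=\kappa\ell(\delta)$. Then $pr_1^*s_N=e$ and $pr_1^*s_S=\kappa\ell(x)$. Take the path
$$(pr_2^*\theta)(e)\simeq\kappa\ell(y)\simeq\kappa r(x)\simeq\kappa\ell(x).$$
The first part is the restriction along $pr_2$ of the homotopy in (4). The second is $h$ at $(y,x):*\to F'\times F'$. The third is the inverse of $h$ at $(x,x)$. This defines $s\in\Gamma(P';E')$. Note that the gluing produces $\ell(y)$ while the end must be $\ell(x)$; the join is the place where the two are connected, through $r(x)$.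

**Step (e): conclusion.** Since $H$ is a homotopy over $B$, it pulls back to a homotopy $H'$ between the two inclusions $(\mathrm{id}_Z,iq),(\mathrm{id}_Z,jq):Z\to P'$, and $H'$ projects to $Hq$ in $P$. Since $E'$ is restricted from $P$, we have $H'_*=(Hq)_*=q^*\tau$. The restrictions of $s$ along the two inclusions are $s_N=e$ and $s_S=\kappa\ell(\delta)$. So (F4) for $s$ gives
$$(q^*\tau)(e)\simeq\kappa\ell(\delta)\quad\text{in }\Gamma(Z;(E_S\mathbb F)q).$$
Apply $\rho$, which is compatible with restriction and satisfies $\rho\kappa=\mathrm{id}$. We get $q^*\sigma\simeq\ell(\delta)$ in $\Gamma(Z;(\mathbb F*\mathbb F)q)=\mathrm{Map}_{/B}(Z,W)$. Under this identification $q^*\sigma$ is $\sigma q$. Likewise $\delta\in\Gamma(Z;\mathbb Fq)=\mathrm{Map}_{/B}(Z,Z)$ is $\mathrm{id}_Z$, so $\ell(\delta)$ is $i_L$. Hence $\sigma q\simeq i_L$ over $B$. $\square$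

## 8. Level morphisms and connected pullbacks

We now prove Theorem 1. Uniqueness of $r$ holds because $f$ is epi. Existence is proved in Steps 1 to 7.

**Step 1: reduction to $T\in H_0$.** The purpose is to deal with one target space at a time. Let $T=(T_\tau)$ and let $g_\tau:X\to T_\tau$ be the components of $g$. If $fu=fv$, then $gu=gv$, hence $g_\tau u=g_\tau v$; so each $g_\tau$ satisfies the hypothesis. Suppose we have $r_\tau:Y\to T_\tau$ with $r_\tau f=g_\tau$ for all $\tau$. For $\tau'\ge\tau$ with bonding map $p:T_{\tau'}\to T_\tau$ we have $p\,r_{\tau'}f=p\,g_{\tau'}=g_\tau=r_\tau f$, so $p\,r_{\tau'}=r_\tau$ because $f$ is epi. Thus $(r_\tau)$ is a morphism $r:Y\to T$ with $rf=g$. From now on $T\in H_0$.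

**Step 2: reduction to a level morphism.** The purpose is to index $X$ and $Y$ by one directed set, with $f$ given by morphisms $X_\alpha\to Y_\alpha$. Let $\Lambda$ be the set of triples $(\alpha,\beta,\varphi)$ where $\varphi:X_\alpha\to Y_\beta$ represents the component $X\to Y_\beta$ of $f$. Put $(\alpha,\beta,\varphi)\le(\alpha',\beta',\varphi')$ if $\alpha\le\alpha'$, $\beta\le\beta'$ and $p\varphi'=\varphi p$ as morphisms $X_{\alpha'}\to Y_\beta$. This relation is reflexive, and it is transitive because $pp\varphi''=p\varphi'p=\varphi pp$.

The set $\Lambda$ is directed. Given two triples $(\alpha_1,\beta_1,\varphi_1)$ and $(\alpha_2,\beta_2,\varphi_2)$, choose $\beta''\ge\beta_1,\beta_2$ and a representative $\varphi_0:X_{\alpha_0}\to Y_{\beta''}$ of the component of $f$. For $k=1,2$ both $p\varphi_0$ and $\varphi_k$ represent the component $X\to Y_{\beta_k}$, so they agree on some later term of $X$. Choose $\alpha''\ge\alpha_0,\alpha_1,\alpha_2$ late enough for both. Then $(\alpha'',\beta'',\varphi_0p)$ is above both triples.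

The projections $\Lambda\to I(X)$ and $\Lambda\to I(Y)$ preserve order. The second is onto. The first has cofinal image: given $\alpha$ and any triple $(\alpha_0,\beta,\varphi)$, choose $\alpha''\ge\alpha,\alpha_0$; then $(\alpha'',\beta,\varphi p)\in\Lambda$.

Pulling a system $X$ back along an order-preserving map $\pi:\Lambda\to I(X)$ with cofinal image gives an isomorphic object. The morphism $X\to X\pi$ has components the identities of $X_{\pi(\lambda)}$. Its inverse has, at $\alpha$, the component represented by $X_{\pi(\lambda)}\to X_\alpha$ for any $\lambda$ with $\pi(\lambda)\ge\alpha$; two choices of $\lambda$ agree at a common upper bound. Under these isomorphisms $f$ becomes the level morphism whose component at $(\alpha,\beta,\varphi)$ is $\varphi$.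

So we may assume that $X,Y$ are indexed by the same directed set $I$ and that $f$ is given by $f_\alpha:X_\alpha\to Y_\alpha$ commuting with the bonding maps.

**Step 3: reduction to $\pi_1(f_\alpha)$ surjective for all $\alpha$.** The purpose is to make the homotopy pullbacks $X_\alpha\times_{Y_\alpha}X_\alpha$ connected, so that they are objects of $H_0$.

Fix $\alpha$, let $G=\pi_1(Y_\alpha)$ and $A=\operatorname{im}\pi_1(f_\alpha)$, and take $\Gamma,u,v$ as in (1). View $u,v$ as morphisms $Y_\alpha\to K(\Gamma,1)$ of $H_0$. Then $uf_\alpha=vf_\alpha$, so $u,v$ represent morphisms $Y\to K(\Gamma,1)$ that agree after composition with $f$. As $f$ is epi, $u\,p^\beta_\alpha=v\,p^\beta_\alpha$ for some $\beta\ge\alpha$. By (1),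
$$\operatorname{im}\bigl(\pi_1Y_\beta\to\pi_1Y_\alpha\bigr)\subset\operatorname{im}\pi_1(f_\alpha). \tag{5}$$

Let $c_\alpha:\tilde Y_\alpha\to Y_\alpha$ be the pointed connected covering for which $\pi_1(c_\alpha)$ has image $\operatorname{im}\pi_1(f_\alpha)$. A pointed map from a connected CW complex to $Y_\alpha$ lifts to $\tilde Y_\alpha$ if and only if its $\pi_1$-image lies in $\operatorname{im}\pi_1(f_\alpha)$. The lift is unique in $H_0$ because pointed homotopies lift. For $\beta\ge\alpha$ the relation $p^\beta_\alpha f_\beta=f_\alpha p^\beta_\alpha$ shows that $p^\beta_\alpha$ maps $\operatorname{im}\pi_1(f_\beta)$ into $\operatorname{im}\pi_1(f_\alpha)$. So $p^\beta_\alpha c_\beta$ lifts to a map $\tilde Y_\beta\to\tilde Y_\alpha$. By uniqueness of lifts, $\tilde Y=(\tilde Y_\alpha)$ is an inverse system and $c=(c_\alpha):\tilde Y\to Y$ is a level morphism. Likewise $f_\alpha$ lifts to $\tilde f_\alpha:X_\alpha\to\tilde Y_\alpha$, and these form a level morphism $\tilde f:X\to\tilde Y$ with $c\tilde f=f$. As $\pi_1(c_\alpha)$ is injective with image $\operatorname{im}\pi_1(f_\alpha)$, every $\pi_1(\tilde f_\alpha)$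 is surjective.

We check that $c$ is an isomorphism. By (5), for each $\alpha$ there are $\beta\ge\alpha$ and a lift $s_\alpha:Y_\beta\to\tilde Y_\alpha$ of $p^\beta_\alpha$. By uniqueness of lifts, on a sufficiently late $Y_\gamma$ the lifts for different $\alpha$ are compatible with the bonding maps of $\tilde Y$. So the $s_\alpha$ represent a morphism $s:Y\to\tilde Y$. Since $c_\alpha s_\alpha=p^\beta_\alpha$, we have $cs=\mathrm{id}_Y$. And $s_\alpha c_\beta$ equals the bonding map $\tilde Y_\beta\to\tilde Y_\alpha$, since both lift $p^\beta_\alpha c_\beta$; so $sc=\mathrm{id}_{\tilde Y}$.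

Since $c$ is an isomorphism and $c\tilde f=f$, the morphism $\tilde f$ is epi. Moreover $\tilde fu=\tilde fv$ if and only if $fu=fv$, and $\tilde r\tilde f=g$ gives $(\tilde rs)f=g$. Hence we may replace $(Y,f)$ by $(\tilde Y,\tilde f)$ and assume that all $\pi_1(f_\alpha)$ are surjective.

Put $D_\alpha=X_\alpha\times_{Y_\alpha}X_\alpha$, replaced by a pointed CW complex, with projections $pr_1,pr_2:D_\alpha\to X_\alpha$. The tautological homotopy is constant at the base point, so $f_\alpha pr_1=f_\alpha pr_2$ in $H_0$. Each point $(x,\gamma,x')$ of the homotopy pullback can be moved so that $x$ and $x'$ are the base point. Then $\gamma$ becomes a loop, well defined up to the action of $\pi_1X_\alpha$ on both sides. So the set of components is $\pi_1X_\alpha\backslash\pi_1Y_\alpha/\pi_1X_\alpha=*$, and $D_\alpha\in H_0$.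

## 9. Extending $g$ over the fiberwise join

**Step 4: a map $W_\beta\to T$.** The purpose is to use the hypothesis on $g$. Let $g$ be represented by $g_\alpha:X_\alpha\to T$. We claim:
$$\text{there is }\beta\ge\alpha\text{ with }\ g_\alpha p^\beta_\alpha pr_1=g_\alpha p^\beta_\alpha pr_2:D_\beta\to T\ \text{ in }H_0. \tag{6}$$

Example A warned that test objects have to be systems. We use one that contains all $D_\gamma$ at once. For $\beta\ge\alpha$ let
$$R_\beta=\bigvee_{\gamma\ge\beta}D_\gamma,$$
with bonding maps the inclusions of sub-wedges. Wedges are coproducts in $H_0$, so the morphisms $p^\gamma_\beta pr_1$ and $p^\gamma_\beta pr_2:D_\gamma\to X_\beta$, $\gamma\ge\beta$, define $u_\beta,v_\beta:R_\beta\to X_\beta$. For $\beta'\ge\beta$, on a summand $D_\gamma$ with $\gamma\ge\beta'$ we have $p^{\beta'}_\beta p^\gamma_{\beta'}pr_k=p^\gamma_\beta pr_k$; so these are compatible with bonding maps. They define morphisms $u,v:R\to X$, where $X$ is restricted to the cofinal set $\{\beta\ge\alpha\}$. On the summand $D_\gamma$,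
$$f_\beta p^\gamma_\beta pr_1=p^\gamma_\beta f_\gamma pr_1=p^\gamma_\beta f_\gamma pr_2=f_\beta p^\gamma_\beta pr_2.$$
So $fu=fv$, hence $gu=gv$ by hypothesis. The morphisms $gu,gv:R\to T$ are represented by $g_\alpha u_\alpha$ and $g_\alpha v_\alpha$. So there is $\beta\ge\alpha$ such that these agree after composition with $R_\beta\to R_\alpha$. Restricting to the summand $D_\beta$ of $R_\beta$ gives (6).

Fix such a $\beta$ and put $W_\beta=X_\beta\sqcup_{D_\beta}X_\beta$, with left inclusion $i_L:X_\beta\to W_\beta$ and projection to $Y_\beta$. The map $g_\alpha p^\beta_\alpha$ on both copies of $X_\beta$, together with a homotopy as in (6), gives a map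
$$\hat K:W_\beta\to T,\qquad\hat Ki_L\simeq g_\alpha p^\beta_\alpha. \tag{7}$$

## 10. From the epimorphism to a map $Y_\gamma\to W_\beta$

**Step 5: a homotopy over $Y_\beta$.** The purpose is to use that $f$ is epi, and to obtain a homotopy over the base, as Proposition 4 requires. Let $P_\beta=Y_\beta\sqcup_{X_\beta}Y_\beta$, realized as the reduced double mapping cylinder of $f_\beta$. It is a pointed connected CW complex of the homotopy type of the unreduced one. Let $i,j:Y_\beta\to P_\beta$ be the inclusions and $\nabla:P_\beta\to Y_\beta$ the folding map, so $\nabla i=\nabla j=\mathrm{id}$. The arc collapsed in passing to the reduced cylinder is sent by the folding map to the base point. So the two models are equivalent also as spaces over $Y_\beta$, compatibly with $i$ and $j$.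

Since $if_\beta=jf_\beta$ in $H_0$, the morphisms $Y\to P_\beta$ represented by $i$ and $j$ agree after composition with $f$. As $f$ is epi, there are $\gamma\ge\beta$ and a homotopy $H:ip\simeq jp$, where $p=p^\gamma_\beta:Y_\gamma\to Y_\beta$.

This $H$ need not be over $Y_\beta$: $\nabla H$ is some loop at $p$ in $\mathrm{Map}(Y_\gamma,Y_\beta)$. We correct it. Let $H'$ be $H$ followed by the path $j_*(\nabla H)^{-1}$ from $jp$ to $jp$. It is again a homotopy $ip\simeq jp$. Now $\nabla H'=(\nabla H)\cdot(\nabla H)^{-1}$, since $\nabla j=\mathrm{id}$, and this is homotopic to the constant loop. So $H'$ lifts to a path from $ip$ to $jp$ in the homotopy fiber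
$$\mathrm{Map}_{/Y_\beta}(Y_\gamma,P_\beta)=\mathrm{fib}_p\bigl(\mathrm{Map}(Y_\gamma,P_\beta)\xrightarrow{\nabla_*}\mathrm{Map}(Y_\gamma,Y_\beta)\bigr). \tag{8}$$

**Step 6: apply Proposition 4 over $Y_\gamma$.** The purpose is to get the section of the fiberwise join over the later stage $Y_\gamma$. Put $B=Y_\gamma$ and $Z=X_\beta\times_{Y_\beta}Y_\gamma$, and let $q:Z\to B$ be the projection. Then
$$Z\times_BZ=D_\beta\times_{Y_\beta}Y_\gamma,\qquad B\sqcup_ZB=P_\beta\times_{Y_\beta}Y_\gamma,\qquad W=Z\sqcup_{Z\times_BZ}Z=W_\beta\times_{Y_\beta}Y_\gamma.$$
The first equality is associativity of pullbacks; the other two are (F2), and the last is compatible with the left inclusions. Sections of $B\sqcup_ZB\to B$ are points of $\mathrm{Map}_{/Y_\beta}(Y_\gamma,P_\beta)$, and the two canonical sections correspond to $ip$ and $jp$. By Step 5 they are homotopic over $B$. Proposition 4 gives a section $\sigma$ of $W\to B$ with $\sigma q\simeq i_L:Z\to W$. Let $\hat\sigma:Y_\gamma\to W_\beta$ be $\sigma$ followed by the projection $W\to W_\beta$.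

A homotopy $f_\beta p^\gamma_\beta\simeq p^\gamma_\beta f_\gamma$ gives, by the universal property of the homotopy pullback $Z$, a map $t:X_\gamma\to Z$ such that $qt\simeq f_\gamma$ and the composite $X_\gamma\to Z\to X_\beta$ is homotopic to $p^\gamma_\beta$. Hence $\sigma f_\gamma\simeq\sigma qt\simeq i_Lt$. Projecting to $W_\beta$,
$$\hat\sigma f_\gamma\simeq i_L\,p^\gamma_\beta:X_\gamma\to W_\beta\qquad\text{(free homotopy)}. \tag{9}$$

## 11. From free to pointed homotopy

**Step 7: the morphism $r$.** The purpose is to combine (7) and (9) and to restore base points, since morphisms of $H_0$ are pointed classes. Put $r_0=\hat K\hat\sigma:Y_\gamma\to T$. By (9) and (7),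
$$r_0f_\gamma\simeq\hat Ki_Lp^\gamma_\beta\simeq g_\alpha p^\beta_\alpha p^\gamma_\beta=g_\alpha p^\gamma_\alpha\qquad\text{freely}.$$
Since $T$ is connected, $r_0$ is freely homotopic to a pointed map $r_1$. The pointed maps $r_1f_\gamma$ and $g_\alpha p^\gamma_\alpha$ are freely homotopic.

The group $\pi_1(T)$ acts on pointed homotopy classes of maps into $T$, and two pointed maps that are freely homotopic differ by this action. So $g_\alpha p^\gamma_\alpha=\omega\cdot(r_1f_\gamma)$ in $H_0$ for some $\omega\in\pi_1(T)$. The action is natural for pointed maps of the source. Hence $r_2:=\omega\cdot r_1:Y_\gamma\to T$ satisfies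
$$r_2f_\gamma=\omega\cdot(r_1f_\gamma)=g_\alpha p^\gamma_\alpha\quad\text{in }H_0.$$
Let $r:Y\to T$ be the morphism represented by $r_2$. Then $rf$ is represented by $r_2f_\gamma=g_\alpha p^\gamma_\alpha$, which represents $g$. So $rf=g$. This proves Theorem 1, and with it Corollary 2: every bimorphism of pro-$H_0$ is an isomorphism of pro-$H_0$. $\square$
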